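# Versal deformations of complexes that no strictly perfect complex represents

## 1. Two theorems over $\ker(SL_2(\mathbb Z_p)\to SL_2(\mathbb Z/p^2))$

Let $k$ be any field of characteristic $p>0$, and let $W$ be a Cohen ring of $k$. Put
$$H=\ker\big(SL_2(\mathbb Z_p)\to SL_2(\mathbb Z/p^2)\big).$$
Complexes such as $k\oplus k[m]$ carry the trivial group action and zero differential. All other terms are defined in Section 2. In particular $R(G,V^\bullet)$ and $U(G,V^\bullet)$ denote the versal deformation ring and the versal deformation of a complex $V^\bullet$ for a profinite group $G$.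

**Theorem A.** Let $V^\bullet=k\oplus k[2]$. Then $H$ satisfies the finiteness hypothesis (Fin) of Section 2, and $U(H,V^\bullet)$ is not represented by a complex of $R[[H]]$-modules that is strictly perfect over $R=R(H,V^\bullet)$.

**Theorem B.** Let $1\ne u\in H$, let $D=\overline{\langle u\rangle}$, and let $G=H\amalg_D H$ be the amalgamated free pro-$p$ product, i.e. the pushout in pro-$p$ groups, with the same embedding of $D$ in both factors. Then $G$ satisfies (Fin), and $U(G,k\oplus k[1])$ is not represented by a complex of $R[[G]]$-modules that is strictly perfect over $R=R(G,k\oplus k[1])$.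

The theorems answer a question from Frauke M. Bleher and Ted Chinburg, "Finiteness Theorems for Deformations of Complexes", arXiv:1009.2126 (2010). In plain words: deform a complex of $G$-representations over $k$ in the most general way. As a complex of $R$-modules the result has finite tor dimension. Can it be written as a bounded complex of finitely generated free $R$-modules *with $G$ acting on every term*? It is known that the answer is yes when $V^\bullet$ has only one non-zero cohomology group. The theorems say that the answer is no in general, over every $k$, already with exactly two non-zero cohomology groups, which may even lie in adjacent degrees. Theorem A alone answers the question. Nothing is claimed about which groups give a positive answer.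

## 2. Pseudocompact modules, quasi-lifts and versal rings

**Coefficients.** A Cohen ring $W$ of $k$ is a complete Noetherian local ring with maximal ideal $pW$ and residue field $k$; it is a complete discrete valuation ring with uniformizer $p$, and $\mathbb Z_p\subset W$. For $k=\mathbb F_p$ it is $\mathbb Z_p$; for perfect $k$ it is $W(k)$. Put $W_n=W/p^n$ and $\mathbb K=\mathrm{Frac}\,W$, a field of characteristic $0$. Let $\hat{\mathcal C}$ be the category of complete local commutative Noetherian $W$-algebras with residue field $k$, with continuous local $W$-algebra maps inducing the identity on $k$. We write f.g. for finitely generated.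

**Pseudocompact modules.** For $A\in\hat{\mathcal C}$ a *pseudocompact* $A$-module is a complete Hausdorff topological $A$-module with a base of neighbourhoods of $0$ consisting of submodules with quotient of finite length. Examples are $A$ itself, any product $A^I$, and the completed group ring $A[[G]]=\varprojlim (A/\mathfrak m_A^n)[G/U]$, with $U$ running over the open normal subgroups of the profinite group $G$. For $G=\mathbb Z_p$ with generator $g$, one has $\mathbb Z_p[[G]]\cong\mathbb Z_p[[T]]$ by $g\mapsto 1+T$; it is not f.g. over $\mathbb Z_p$, and this is where the trouble comes from. We use the following standard facts.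

* (P1) Pseudocompact $A[[G]]$-modules form an abelian category with enough projectives. Projective ones are topologically free over $A$, i.e. products of copies of $A$. If $k\hat\otimes_AN=0$ then $N=0$ (Nakayama). Continuous surjections are strict (open).
* (P2) A bounded above acyclic complex of topologically free $A$-modules is contractible over $A$. Hence bounded above complexes of $A[[G]]$-modules with terms topologically free over $A$ compute the completed derived tensor product $\hat\otimes_A^{\mathbf L}$.
* (P3) If $C$ is a complex with $H^i(C)=0$ for $i>b$, then $H^b(k\hat\otimes^{\mathbf L}_AC)=k\hat\otimes_AH^b(C)$, by right exactness. So a bounded above $C$ with $k\hat\otimes_A^{\mathbf L}C=0$ is $0$: if $H^i(C)=0$ for $i>b$, then $k\hat\otimes_AH^b(C)=0$, so $H^b(C)=0$ by Nakayama. Descend on $b$.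

Let $\mathcal F_A(G)$ be the category of pseudocompact $A[[G]]$-modules f.g. over $A$. For $N\in\mathcal F_A(G)$, a surjection $A^r\to N$ is continuous, hence strict, so $N$ has the $\mathfrak m_A$-adic topology. In particular, if $N$ is f.g. projective over $A$, it is topologically free of finite rank. For $A=W$ each $N/p^nN$ is discrete of finite length and $N=\varprojlim N/p^nN$.

**Finite tor dimension.** Let $D^-(A[[G]])$ be the derived category of bounded above complexes of pseudocompact $A[[G]]$-modules. A complex $M^\bullet$ in it has *finite pseudocompact $A$-tor dimension* if there is an integer $N$ with $H^i(S\hat\otimes^{\mathbf L}_AM^\bullet)=0$ for all pseudocompact $A$-modules $S$ and all $i<N$. With $G=1$: the complex $A$ has this property. The module $k$ over $A=k[\epsilon]$ does not, because $\mathrm{Tor}_i^{k[\epsilon]}(k,k)=k$ for all $i\ge0$.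

**Finiteness hypothesis (Fin).** For every discrete $k[G]$-module $M$ of finite $k$-dimension and every $j$, $H^j(G,M)$ is finite dimensional over $k$.

**Deformations.** Assume (Fin), and let $V^\bullet\in D^-(k[[G]])$ be bounded with finite dimensional cohomology. A *quasi-lift* of $V^\bullet$ over $A$ is a pair $(M^\bullet,\phi)$ with $M^\bullet\in D^-(A[[G]])$ of finite pseudocompact $A$-tor dimension and $\phi:k\hat\otimes^{\mathbf L}_AM^\bullet\to V^\bullet$ an isomorphism in $D^-(k[[G]])$. Two quasi-lifts $(M^\bullet,\phi)$, $(M'^\bullet,\phi')$ are isomorphic if some isomorphism $f:M^\bullet\to M'^\bullet$ satisfies $\phi'\circ(k\hat\otimes^{\mathbf L}_A f)=\phi$. A *deformation* is an isomorphism class, and $F(A)$ is the set of deformations over $A$. A morphism $\alpha:A\to A'$ acts by $A'\hat\otimes^{\mathbf L}_{A,\alpha}-$, with $\phi$ transported along $k\hat\otimes^{\mathbf L}_{A'}(A'\hat\otimes^{\mathbf L}_AM^\bullet)\cong k\hat\otimes^{\mathbf L}_AM^\bullet$. For $G=1$, the module $k$ is a quasi-lift of $k\oplus k[1]$ over $W$: it is the complex $W\xrightarrow{p}W$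 in degrees $-1,0$, which becomes $k\xrightarrow{0}k$.

**Versality.** It is known that under these hypotheses there are $R=R(G,V^\bullet)\in\hat{\mathcal C}$, unique up to non-canonical isomorphism, and $U=U(G,V^\bullet)\in F(R)$ such that $\mathrm{Hom}_{\hat{\mathcal C}}(R,-)\to F$, $\alpha\mapsto F(\alpha)(U)$, is smooth and is bijective on $k[\epsilon]$. We shall use smoothness only for the surjections $W_{n+1}\to W_n$. There it says: given $\alpha_n:R\to W_n$ and a deformation over $W_{n+1}$ lifting $F(\alpha_n)(U)$, some lift $\alpha_{n+1}:R\to W_{n+1}$ of $\alpha_n$ carries $U$ to that deformation.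

**Strict perfection.** A *strictly perfect* complex of $R$-modules is a bounded complex of f.g. projective $R$-modules. $U$ is *represented by* a complex $P^\bullet$ of pseudocompact $R[[G]]$-modules if $P^\bullet\cong M^\bullet$ in $D^-(R[[G]])$ for some (equivalently any) quasi-lift $(M^\bullet,\phi)$ in the class $U$.

## 3. The trivial group: $R=W[[t]]$

Take $G=1$ and $V^\bullet=k\oplus k[1]$. Here everything can be computed.

Let $(M,\phi)$ be a quasi-lift over $A$. By Nakayama $H^i(M)=0$ for $i>0$, and $k\hat\otimes_A H^0(M)=k$. A lift of a generator is a map $A\to M$ that induces an isomorphism on $H^0(k\hat\otimes^{\mathbf L}-)$. Let $C$ be its cone. Then $k\hat\otimes^{\mathbf L}_AC\cong k[1]$, so $H^i(C)=0$ for $i>-1$ and $k\hat\otimes_AH^{-1}(C)=k$. A lift of a generator gives $A[1]\to C$ whose cone vanishes by (P3). So $C\cong A[1]$, and the triangle $A\to M\to A[1]\to A[1]$ shows that $M$ is a complex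
$$A\xrightarrow{\ t\ }A\quad\text{in degrees }-1,0,\qquad t\in\mathfrak m_A ,$$
with $t\in\mathfrak m_A$ because both cohomology groups of $k\hat\otimes_A^{\mathbf L}M$ are non-zero. An automorphism of $k\oplus k[1]$ in $D^-(k)$ is a pair of elements of $k^\times$; lifting these to $A^\times$ and changing bases, we may take $\phi$ to be the obvious map. Isomorphisms between the complexes for $t$ and $t'$ that are compatible with $\phi$ are given by pairs $a,b\in1+\mathfrak m_A$ with $bt=t'a$. So
$$F(A)=\mathfrak m_A/(1+\mathfrak m_A)^\times ,$$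
the orbits under multiplication. The map $\mathrm{Hom}_{\hat{\mathcal C}}(W[[t]],A)=\mathfrak m_A\to F(A)$ is smooth: if $A'\to A$ is onto, $s'\in\mathfrak m_{A'}$ has image $vt$ with $v\in1+\mathfrak m_A$, and $v'\in1+\mathfrak m_{A'}$ lifts $v$, then $v'^{-1}s'$ lifts $t$ and lies in the orbit of $s'$. On $k[\epsilon]$ it is bijective, as $1+k\epsilon$ acts trivially on $k\epsilon$. Hence $R=W[[t]]$, and $U$ is represented by $R\xrightarrow{t}R$, which is strictly perfect. Any counterexample must come from the group action.

## 4. Extension classes over $W$, and what happens modulo $p^n$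

**Continuous cohomology.** For $N\in\mathcal F_A(G)$ put $H^j(G,N)=\mathrm{Ext}^j_{A[[G]]}(A,N)$. The bar resolution has the projective terms $A[[G^{j+1}]]$, so this is the cohomology of continuous cochains $C^\bullet(G,N)$. For discrete $N$ of finite length it is the usual cohomology.

Let $N\in\mathcal F_W(G)$, and suppose all $H^j(G,N/p^n)$ have finite length; under (Fin) this always holds, by dévissage to finite dimensional $k[G]$-modules. A continuous map from a profinite set to the discrete module $N/p^n$ is locally constant, so it lifts to $N/p^{n+1}$. Thus $C^\bullet(G,N)=\varprojlim C^\bullet(G,N/p^n)$ with surjective transition maps. Since $\varprojlim^1$ vanishes on towers of finite length modules,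
$$H^j(G,N)=\varprojlim_nH^j(G,N/p^n).\tag{1}$$

**The complexes $M_\xi$.** Let $m\ge1$ and $\xi\in H^{m+1}(G,W)=\mathrm{Hom}_{D^-(W[[G]])}(W,W[m+1])$. Define $M_\xi$ by the distinguished triangle
$$W[m]\to M_\xi\to W\xrightarrow{\ \xi\ }W[m+1].\tag{2}$$
For a pseudocompact $W$-module $S$ there is a triangle $S[m]\to S\hat\otimes^{\mathbf L}_WM_\xi\to S\to S[m+1]$, so $H^i(S\hat\otimes_W^{\mathbf L}M_\xi)=0$ for $i<-m$: finite tor dimension holds. If $\xi\in pH^{m+1}(G,W)$, then $k\hat\otimes^{\mathbf L}_W\xi=0$ by $W$-linearity, the reduced triangle splits, and $k\hat\otimes^{\mathbf L}_WM_\xi\cong k\oplus k[m]$. After choosing such an isomorphism, **$M_\xi$ is a quasi-lift of $k\oplus k[m]$ over $W$.** This is how group cohomology enters: a strictly perfect representative of $U$ will give one for every such $M_\xi$ (Sections 5 and 6).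

**An attempt to prove the answer "yes", level by level.** Assume (Fin). To write $M_\xi$ as a complex of modules f.g. over the coefficients, it is natural to reduce modulo $p^n$ and kill the class step by step. Let $N$ be a discrete $W_n[G]$-module, free of finite rank over $W_n$, and $\zeta\in H^j(G,N)$ with $j\ge1$. Then $\zeta$ is inflated from $G/U$ for some open normal $U$ acting trivially on $N$, so $\zeta|_U=0$. Let $\mathrm{Coind}_UN$ be the module of functions $f:G\to N$ with $f(hx)=hf(x)$ for $h\in U$, with action $(gf)(x)=f(xg)$. The map $N\to\mathrm{Coind}_UN$, $\nu\mapsto(x\mapsto x\nu)$, is $G$-equivariant and is split over $W_n$ by $f\mapsto f(1)$. By Shapiro's lemma it induces $\zeta\mapsto\zeta|_U=0$ on cohomology. So with $Q=\mathrm{Coind}_UN/N$, again free of finite rank, $\zeta$ is the image of a class in $H^{j-1}(G,Q)$ under the connecting map.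

Start with $\zeta$ the image of $\xi$ in $H^{m+1}(G,W_n)$. After $m$ such steps one reaches a class in some $H^1(G,Q')$, i.e. an extension $0\to Q'\to E_0\to W_n\to0$. Splicing gives an exact sequence $0\to W_n\to E_m\to\dots\to E_0\to W_n\to0$ of $G$-modules free of finite rank over $W_n$ with class $\pm\xi$ modulo $p^n$; change the sign of one map if necessary. So over each $W_n$, the complex $W_n\hat\otimes^{\mathbf L}_WM_\xi$ *is* represented by a strictly perfect complex.

**Where it stops.** The subgroup $U$ depends on $n$. Over $W$ no coinduced module kills a non-torsion class with trivial coefficients: the composite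
$$W\to\mathrm{Coind}_UW\to W,\qquad f\mapsto\sum_{x\in U\backslash G}f(x)\ \text{ in the second map},$$
is $G$-equivariant and equals multiplication by $[G:U]$. So if $\xi\in H^{m+1}(G,W)$ dies in $H^{m+1}(G,\mathrm{Coind}_UW)$, then $[G:U]\,\xi=0$.

Other modules may still kill it. Let $G=\mathbb Z_p^2$ with coordinates $a,b\in\mathrm{Hom}(G,\mathbb Z_p)\subset H^1(G,W)$ and $\xi=p\,a\cup b$. The class $a\cup b$ is not torsion: $c\,a(g)b(h)$ is not symmetric in $g,h$ for $c\ne0$, whereas a coboundary $f(g)+f(h)-f(gh)$ on an abelian group is. Yet $\xi$ is, up to sign, the splice $0\to W\to E_1\to E_0\to W\to0$ of the two unipotent rank $2$ modules given by $\begin{pmatrix}1&pa\\0&1\end{pmatrix}$ and $\begin{pmatrix}1&b\\0&1\end{pmatrix}$, and $M_\xi$ is represented by $E_1\to E_0$. Here non-torsion classes in $H^1$ do the work. For finite $G$ the group $H^{m+1}(G,W)$ is killed by $|G|$, so there is no non-torsion class at all. And for $G=\mathbb Z_p$ we have $H^{m+1}(G,W)=0$ for $m\ge1$.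

So we look for a group for which $H^1(G,N)$ is torsion for *every* $N\in\mathcal F_W(G)$, while $H^{m+1}(G,W)$ is not torsion. A group whose $W$-representations are rationally semisimple, with non-trivial higher cohomology, is a candidate: this is $H$ with $m=2$.

## 5. From the versal ring to $W$

**Lemma 1.** Assume (Fin), let $(M_R,\phi_R)$ be a quasi-lift in the class $U(G,V^\bullet)$, and let $(M,\phi)$ be a quasi-lift of $V^\bullet$ over $W$. There is $\alpha:R\to W$ in $\hat{\mathcal C}$ with $W\hat\otimes^{\mathbf L}_{R,\alpha}M_R\cong M$ in $D^-(W[[G]])$.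

**Step 1: construct $\alpha$ one power of $p$ at a time.** $F(k)$ has one element, because $\phi$ itself is an isomorphism from $(M,\phi)$ over $k$ to $(V^\bullet,\mathrm{id})$. So the unique $\alpha_1:R\to k$ carries $U$ to the class of $k\hat\otimes^{\mathbf L}_WM$. Smoothness for $W_{n+1}\to W_n$ gives inductively compatible $\alpha_n:R\to W_n$ carrying $U$ to the class of $W_n\hat\otimes^{\mathbf L}_WM$. Put $\alpha=\varprojlim\alpha_n$ and $M'=W\hat\otimes^{\mathbf L}_{R,\alpha}M_R$. We know that $M'$ and $M$ become isomorphic over every $W_n$. The isomorphisms need not be compatible, so there is something left to prove.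

**Step 2: set up the modules of maps modulo $p^n$.** Represent $M',M$ by bounded above complexes $X,Y$ of projective pseudocompact $W[[G]]$-modules. For each $n$ there is an isomorphism of quasi-lifts $X/p^n\cong Y/p^n$. All of these reduce over $k$ to the same $\theta_1:X/p\to Y/p$, the one determined by the structure isomorphisms to $V^\bullet$. Let
$$E_n=H^0\mathrm{Hom}^\bullet_{W[[G]]}(X,Y/p^n)=\mathrm{Hom}_{D^-(W_n[[G]])}(X/p^n,Y/p^n).$$

**Step 3: show that $E_n$ has finite length over $W$, to be able to pass to the limit.** The terms of $Y$ are topologically free over $W$, so $0\to Y/p^{n-1}\xrightarrow{p}Y/p^n\to Y/p\to0$ is exact. The terms of $X$ are projective, so $E_{n-1}\to E_n\to E_1$ is exact, and it is enough that $E_1\cong\mathrm{Hom}_{D^-(k[[G]])}(V^\bullet,V^\bullet)$ is finite dimensional. By truncating both arguments, this reduces to the finite dimensionality of $\mathrm{Ext}^j_{k[[G]]}(N_1,N_2)$ for finite dimensional $N_1,N_2$ (the cohomology groups of $V^\bullet$). If $B_\bullet\to k$ is the bar resolution, then $B_\bullet\otimes_kN_1$ with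 diagonal action is a projective resolution of $N_1$, because $k[[G]]\otimes_kN_1$ with diagonal action is isomorphic to the free module with action on the first factor only. So $\mathrm{Ext}^j_{k[[G]]}(N_1,N_2)=H^j(G,\mathrm{Hom}_k(N_1,N_2))$, finite dimensional by (Fin).

**Step 4: choose compatible isomorphisms.** Let $\Theta_n\subset E_n$ be the set of elements reducing to $\theta_1$ in $E_1$. It is non-empty, and is a coset of a submodule. For fixed $n$, the images of the $\Theta_j$ ($j\ge n$) in $\Theta_n$ are decreasing cosets of decreasing submodules of a finite length module, so they stabilize; let $\Theta_n'$ be the stable image. The map $\Theta_{n+1}'\to\Theta_n'$ is onto: take $j$ so large that both are images of $\Theta_j$. Hence $\varprojlim\Theta_n\neq\emptyset$.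

**Step 5: lift to a map over $W$ and check that it is an isomorphism.** Since each $Y^i=\varprojlim Y^i/p^n$ and the $X^i$ are projective, $\mathrm{Hom}^\bullet(X,Y)=\varprojlim\mathrm{Hom}^\bullet(X,Y/p^n)$ with surjective transition maps. By Milnor's sequence, $H^0\mathrm{Hom}^\bullet(X,Y)\to\varprojlim E_n$ is onto. So there is $\theta:M'\to M$ with $k\hat\otimes^{\mathbf L}_W\theta=\theta_1$, an isomorphism. Its cone $C$ is bounded above with $k\hat\otimes_W^{\mathbf L}C=0$, so $C=0$ by (P3), and $\theta$ is an isomorphism. $\square$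

## 6. A strictly perfect representative yields Yoneda sequences f.g. over $W$

**Lemma 2.** Let $G$ satisfy (Fin), $m\ge1$, $V^\bullet=k\oplus k[m]$, $\xi\in pH^{m+1}(G,W)$. If $U(G,V^\bullet)$ is represented by a complex of $R[[G]]$-modules strictly perfect over $R$, there is an exact sequence in $\mathcal F_W(G)$
$$0\to W\xrightarrow{\,i\,}E_m\to\dots\to E_0\to W\to0$$
such that

(i) $i_*\xi=0$ in $H^{m+1}(G,E_m)$;

(ii) with $B=\ker(E_0\to W)$ and $e\in\mathrm{Ext}^1_{W[[G]]}(W,B)=H^1(G,B)$ the class of $0\to B\to E_0\to W\to0$, there is $\varepsilon\in\mathrm{Ext}^m_{W[[G]]}(B,W)$ with $\xi=\varepsilon\circ e$.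

**Step 1: specialize to $W$.** Let $P^\bullet$ be the strictly perfect representative, and $\alpha$ as in Lemma 1 for $M=M_\xi$. The $P^i$ are topologically free of finite rank over $R$, so by (P2) $Q=W\otimes_{R,\alpha}P^\bullet$ computes the derived tensor product. It is a bounded complex in $\mathcal F_W(G)$, and $Q\cong M_\xi$ in $D^-(W[[G]])$. Fix such an isomorphism and use it to identify $H^0(Q)=W$ and $H^{-m}(Q)=W$; the other $H^i(Q)$ vanish.

**Step 2: cut down to degrees $-m,\dots,0$.** Let $E=\tau_{\ge-m}\tau_{\le0}Q\cong Q$. Its terms, with $E_j$ in degree $-j$, are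
$$E_m=Q^{-m}/B^{-m}(Q),\qquad E_j=Q^{-j}\ (0<j<m),\qquad E_0=Z^0(Q),$$
where $B^{-m}(Q)$ denotes the boundaries and $Z^0(Q)$ the cycles. All lie in $\mathcal F_W(G)$. Reading off cohomology gives the exact sequence.

**Step 3: find $\xi$ again in this sequence.** Recall that a distinguished triangle $X'\to X\to X''\to X'[1]$ with $H^i(X')=0$ for $i>c$ and $H^i(X'')=0$ for $i\le c$ is, up to unique isomorphism, the truncation triangle of $X$, since there are no non-zero maps from $X'$ to $X''$ or $X''[-1]$. In (2), $W[m]$ has cohomology only in degrees $\le-m$ and $W$ only in degrees $>-m$. So (2) is the truncation triangle of $M_\xi$, and the isomorphism $E\cong M_\xi$ carries the truncation triangle of $E$ to it. With our identifications,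
$$W[m]\to E\to W\xrightarrow{\ \xi\ }W[m+1]\tag{3}$$
is therefore distinguished, where $E\to W=H^0(E)$ and $W[m]=H^{-m}(E)[m]\to E$ are the obvious chain maps.

**Step 4: prove (i), using the left end.** Projection to the lowest degree term is a chain map $E\to E_m[m]$, since its kernel, the part in degrees $>-m$, is a subcomplex. The composite $W[m]\to E\to E_m[m]$ is $i[m]$. By (3) the composite $W\xrightarrow{\xi}W[m+1]\to E[1]$ is $0$. Compose with $E[1]\to E_m[m+1]$ to get $i_*\xi=0$.

**Step 5: prove (ii), using the right end.** $E_0$ in degree $0$ is a subcomplex of $E$, and $E_0\to W$ is $E_0\to E\to W$. By (3) the composite $E_0\to W\xrightarrow{\xi}W[m+1]$ is $0$. Apply $\mathrm{Hom}(-,W[m+1])$ to the triangle $B\to E_0\to W\xrightarrow{e}B[1]$: $\xi$ maps to $0$ in $\mathrm{Hom}(E_0,W[m+1])$, so $\xi=\varepsilon\circ e$ with $\varepsilon\in\mathrm{Hom}(B[1],W[m+1])=\mathrm{Ext}^m_{W[[G]]}(B,W)$. $\square$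

## 7. The group $H$: exponential coordinates and cohomology

**Exponential and logarithm.** Let $\mathcal O$ be $\mathbb Z_p$ or $W$, and $\mathcal B=M_r(\mathcal O)$. For $X\in p^2\mathcal B$ and $j\ge1$ the elements $X^j/j!$ and $X^j/j$ lie in $p^2\mathcal B$; indeed $v_p(j!)\le j-1$ gives $X^j/j!\in p^{j+1}\mathcal B$. So $\exp:p^2\mathcal B\to1+p^2\mathcal B$ and $\log$ in the other direction are mutually inverse continuous bijections. For $X,Y\in p^2\mathcal B$, $n\ge0$, $a=\exp(p^nX)$, $b=\exp(p^nY)$:
$$\log(ab)\equiv p^n(X+Y)\bmod p^{2n}\mathcal B,\qquad \log(a^{-1}b^{-1}ab)\equiv p^{2n}[X,Y]\bmod p^{3n}\mathcal B.\tag{4}$$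
*Proof.* We have $a-1=p^nX'$ with $X'=\sum_{j\ge1}p^{n(j-1)}X^j/j!\in p^2\mathcal B$, so $X'\equiv X\bmod p^n$; likewise $b-1=p^nY'$. Then $ab-1=p^nT$ with $T=X'+Y'+p^nX'Y'\in p^2\mathcal B$ and $T\equiv X+Y\bmod p^n$, and $\log(1+p^nT)\equiv p^nT\bmod p^{2n}$. Next, $a^{-1}b^{-1}ab-1=a^{-1}b^{-1}(ab-ba)=p^{2n}T'$ with $T'=a^{-1}b^{-1}[X',Y']\in p^2\mathcal B$ and $T'\equiv[X,Y]\bmod p^n$, and $\log(1+p^{2n}T')\equiv p^{2n}T'\bmod p^{4n}$. $\square$

**Coordinates on $H$.** Put $L=p^2\mathfrak{sl}_2(\mathbb Z_p)$. For $g\in1+p^2M_2(\mathbb Z_p)$ we have $\mathrm{tr}\log g=\log\det g$ (triangularize $g$ over an algebraic closure), and $\log$ is injective on $1+p^2\mathbb Z_p$. So $\det g=1$ if and only if $\mathrm{tr}\log g=0$, and $\exp:L\to H$ is a bijection. For $c\ge0$ put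
$$H_c=\exp(p^cL)=\ker\big(SL_2(\mathbb Z_p)\to SL_2(\mathbb Z/p^{c+2})\big).$$
The $H_c$ are open normal subgroups of $H=H_0$ forming a base of neighbourhoods of $1$. $H$ is pro-$p$, and torsion-free because $\exp(X)^n=\exp(nX)$.

**$H$ is equi-$p$-valued of rank $3$.** This is needed to quote Lazard's theorem. For $g\neq1$ let $\omega(g)=\max\{i:g\equiv1\bmod p^i\}\ge2>\frac1{p-1}$. From $gh^{-1}-1=(g-h)h^{-1}$ and $g^{-1}h^{-1}gh-1=g^{-1}h^{-1}[g-1,h-1]$ we get $\omega(gh^{-1})\ge\min(\omega(g),\omega(h))$ and $\omega([g,h])\ge\omega(g)+\omega(h)$. Since $\omega(\exp X)$ is the $p$-adic valuation of $X$, $\omega(g^p)=\omega(g)+1$. So $\omega$ is a $p$-valuation. Being equi-$p$-valued of rank $3$ means that there are $g_1,g_2,g_3$ with the same $\omega$ such that every $g\in H$ is uniquely $g_1^{a_1}g_2^{a_2}g_3^{a_3}$ with $a_i\in\mathbb Z_p$, and $\omega(g)=\min_i(\omega(g_i)+v(a_i))$.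

Take $g_i=\exp X_i$ for a basis $X_1,X_2,X_3$ of $L$; then $\omega(g_i)=2$. If $\min_iv(a_i)=s$ and $a_i=p^sb_i$, then $g_i^{a_i}=\exp(p^sb_iX_i)\equiv1+p^sb_iX_i\bmod p^{s+3}$, so the product is $\equiv1+p^s\sum b_iX_i\bmod p^{s+3}$, and some $b_i$ is a unit, so $\omega=s+2$. For existence and uniqueness, note that $g_i^{p^c}\in H_c$, so there is a map $(\mathbb Z/p^c)^3\to H/H_c$, $(a_i)\mapsto g_1^{a_1}g_2^{a_2}g_3^{a_3}$. It is onto, by induction on $c$: if $g=g_1^{a_1}g_2^{a_2}g_3^{a_3}h$ with $h\in H_c$, then $h\equiv\prod g_i^{p^cb_i}\bmod H_{c+1}$ for suitable $b_i$. Since commutators of $H$ with $H_c$ lie in $H_{c+2}$, $H_c/H_{c+1}$ is central in $H/H_{c+1}$, so $g\equiv\prod g_i^{a_i+p^cb_i}$. As $H_s/H_{s+1}\cong L/pL$, both sides have $p^{3c}$ elements, so the map is bijective. Pass to the limit.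

**Cohomology.** The $p$-th powers in $H$ form $H_1$, because $\exp(X)^p=\exp(pX)$, and commutators lie in $H_2$. So $H^1(H,\mathbb F_p)=\mathrm{Hom}(H/H_1,\mathbb F_p)$ has dimension $3$. By Lazard (*Groupes analytiques $p$-adiques*, Ch. V, 2.5.7), $H^*(H,\mathbb F_p)$ is the exterior algebra on $H^1(H,\mathbb F_p)$. Hence
$$\dim_kH^i(H,k)=\dim_{\mathbb F_p}H^i(H,\mathbb F_p)=\binom3i.\tag{5}$$

**Finiteness for pro-$p$ groups.** Let $\Gamma$ be pro-$p$. A finite dimensional discrete $k[\Gamma]$-module factors through a finite $p$-group, which has a non-zero fixed vector in every non-zero module over a field of characteristic $p$; so the module is an iterated extension of trivial modules $k$. Thus $\Gamma$ satisfies (Fin) as soon as all $H^j(\Gamma,k)$ are finite dimensional. By (5), **$H$ satisfies (Fin).**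

## 8. Rational semisimplicity over $H$

**Lemma 3.** Let $N\in\mathcal F_W(H)$ and $N_{\mathbb K}=N\otimes_W\mathbb K$.

(1) Every $H$-stable $\mathbb K$-subspace of $N_{\mathbb K}$ has an $H$-stable complement.

(2) $H^1(H,N)$ is a torsion $W$-module.

The residue field $k$ may be infinite, so $GL_r(W)$ need not be a compact group, and we build the Lie algebra action by hand.

**Step 1: define the candidate $D$ for the derivative.** Replace $N$ by $N/\mathrm{tors}\cong W^r$. Each $N/p^nN$ is discrete and f.g., so an open subgroup acts trivially on it; the action is thus a homomorphism $\rho:H\to GL_r(W)$ that is continuous for the $p$-adic topology. Let $\mathcal B=M_r(W)$, choose $c$ with $\rho(H_c)\subset1+p^2\mathcal B$, and put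
$$D:p^cL\to p^2\mathcal B,\qquad D(x)=\log\rho(\exp x).$$
$D$ is continuous. For $a\in\mathbb Z$, $\exp(ax)=\exp(x)^a$ and $\log(g^a)=a\log g$ give $D(ax)=aD(x)$; by continuity this holds for $a\in\mathbb Z_p$.

**Step 2: $D$ is additive.** Let $x,y\in p^cL$. By (4) in $M_2(\mathbb Z_p)$, $\exp(p^nx)\exp(p^ny)=\exp(p^nz_n)$ with $z_n\equiv x+y\bmod p^n$ and $\mathrm{tr}\,z_n=0$. So $z_n\in p^{c+2}\mathfrak{sl}_2(\mathbb Z_p)=p^cL$ for $n\ge c+2$. Apply $\log\circ\rho$, and (4) in $\mathcal B$:
$$p^nD(z_n)=\log\big(\exp(p^nDx)\exp(p^nDy)\big)\equiv p^n(Dx+Dy)\bmod p^{2n}.$$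
So $D(z_n)\equiv Dx+Dy\bmod p^n$. As $z_n\to x+y$, continuity gives $D(x+y)=Dx+Dy$.

**Step 3: $D$ respects brackets.** By (4) in $M_2(\mathbb Z_p)$, $\exp(p^nx)^{-1}\exp(p^ny)^{-1}\exp(p^nx)\exp(p^ny)=\exp(p^{2n}w_n)$ with $w_n\equiv[x,y]\bmod p^n$ and $\mathrm{tr}\,w_n=0$. As $[x,y]\in p^{2c+4}\mathfrak{sl}_2(\mathbb Z_p)\subset p^cL$, we have $w_n\in p^cL$ for $n\ge c+2$. Apply $\log\circ\rho$ and (4) in $\mathcal B$: $p^{2n}D(w_n)\equiv p^{2n}[Dx,Dy]\bmod p^{3n}$. So $D(w_n)\equiv[Dx,Dy]\bmod p^n$, and $n\to\infty$ gives $D([x,y])=[Dx,Dy]$.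

**Step 4: apply Weyl's theorem, and return to $H$.** $D$ extends $\mathbb K$-linearly to a representation of $\mathfrak{sl}_2(\mathbb K)=\mathbb K\otimes_{\mathbb Z_p}p^cL$ on $\mathbb K^r$. Since $\mathrm{char}\,\mathbb K=0$, it is completely reducible by Weyl's theorem. Subspaces of $\mathbb K^r$ are closed, $D(x)$ is a limit of polynomials in $\rho(\exp x)$, and $\rho(\exp x)=\exp D(x)$. So the $D$-stable subspaces are exactly the $H_c$-stable ones. Let $T$ be an $H$-stable subspace. It has an $H_c$-stable complement, so there is an $H_c$-equivariant projection $\pi$ onto $T$. For $g\in H$, $g\pi g^{-1}$ depends only on $gH_c$ and is again a projection onto $gT=T$. The average of the $g\pi g^{-1}$ over $H/H_c$ is an $H$-equivariant projection onto $T$, and its kernel is the desired complement. This proves (1).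

**Step 5: deduce (2) by splitting extensions up to a power of $p$.** A class in $H^1(H,N)=\mathrm{Ext}^1_{W[[H]]}(W,N)$ is given by an extension $0\to N\to N'\to W\to0$ in $\mathcal F_W(H)$. By (1), $N_{\mathbb K}$ has an $H$-stable complement in $N'_{\mathbb K}$. It maps isomorphically to $\mathbb K$, so it contains an $H$-fixed $v$ mapping to $1$. For some $c$ there is $v'\in N'$ with image $p^cv$ in $N'_{\mathbb K}$; its image in $W$ is $p^c$. For $s\in H$, $(s-1)v'$ lies in the torsion submodule of $N'$, which is killed by some $p^{c'}$. So $p^{c'}v'$ is $H$-fixed and maps to $p^{c+c'}$. Hence the pullback of the extension along $p^{c+c'}:W\to W$ splits, i.e. $p^{c+c'}$ kills the class. $\square$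

## 9. $H^3(H,W)$ has positive rank; proof of Theorem A

**Step 1: Euler characteristics at finite level.** By (5) and dévissage the $H^i(H,W_n)$ have finite length and vanish for $i>3$, and
$$\sum_i(-1)^i\,\mathrm{length}\,H^i(H,W_n)=n\sum_i(-1)^i\binom3i=0.\tag{6}$$

**Step 2: $H^i(H,W)$ is f.g. over $W$, so that ranks make sense.** From $0\to W\xrightarrow{p^n}W\to W_n\to0$ we get
$$0\to H^i(H,W)/p^n\to H^i(H,W_n)\to H^{i+1}(H,W)[p^n]\to0.\tag{7}$$
By (1), an element of $\bigcap_np^nH^i(H,W)$ has image $0$ in every $H^i(H,W_n)$, so it is $0$. By (7) with $n=1$, $H^i(H,W)/p$ is finite dimensional. Lift generators $x_1,\dots,x_s$. By successive approximation and completeness of $W$, for each $y$ there are $a_1,\dots,a_s\in W$ with $y-\sum a_jx_j\in\bigcap_np^nH^i(H,W)=0$. So $H^i(H,W)$ is f.g.; by (1) it vanishes for $i>3$.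

**Step 3: compare ranks.** Let $r_i$ be the rank of $H^i(H,W)$. By (7), $\mathrm{length}\,H^i(H,W_n)=nr_i+O(1)$, so (6) gives $\sum(-1)^ir_i=0$. Now $r_0=1$ since $H^0(H,W)=W$, and $r_1=0$ by Lemma 3(2). Hence
$$r_3=1+r_2\ge1,\tag{8}$$
and $H^3(H,W)$ is not torsion.

**Step 4: the contradiction.** Let $\xi_0\in H^3(H,W)$ be non-torsion, and put $\xi=p\xi_0$, $m=2$. Suppose $U(H,k\oplus k[2])$ is represented by a strictly perfect complex. By Lemma 2(ii), $\xi=\varepsilon\circ e$ with $e\in H^1(H,B)$ and $B\in\mathcal F_W(H)$. By Lemma 3(2), $p^ae=0$ for some $a$. Composition is $W$-bilinear, so $p^{a+1}\xi_0=p^a\xi=\varepsilon\circ(p^ae)=0$, a contradiction. We showed in Section 7 that $H$ satisfies (Fin), so Theorem A is proved. $\square$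

**Why $m=1$ needs another group.** Dévissage and (5) give $\mathrm{length}\,H^3(H,W_n)\le n$, so $r_3\le1$. With (8), $r_3=1$ and $r_2=0$. So $H^2(H,W)$ is torsion, and for $m=1$ the conclusion "$\xi$ is torsion" contradicts nothing. To reach adjacent degrees, we glue two copies of $H$ so as to create a new class in $H^2$.

## 10. The amalgam $H\amalg_DH$ and its Mayer–Vietoris sequence

Let $1\neq u\in H$ and $D=\overline{\langle u\rangle}$. Since $H$ is torsion-free pro-$p$, $D\cong\mathbb Z_p$ is a free pro-$p$ group on $u$. The group $G=H\amalg_DH$ is the pushout: a pair of continuous homomorphisms from $H$ to a pro-$p$ group that agree on $D$ is the same as one continuous homomorphism from $G$. (For comparison, the pushout of $\mathbb Z_p\leftarrow1\to\mathbb Z_p$ is the free pro-$p$ group on two generators.) The images of the two factors generate $G$ topologically, by uniqueness in the universal property. The fold map $G\to H$, the identity on both factors, shows that the two copies $H_{(1)},H_{(2)}$ of $H$, and $D$, embed in $G$.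

For a closed subgroup $\Gamma\le G$ and a discrete $p$-primary $G$-module $N$, let $\mathrm{Der}(\Gamma,N)$ be the group of continuous derivations, $d(gh)=d(g)+g\,d(h)$. For trivial action these are the homomorphisms. In general
$$0\to N^\Gamma\to N\to\mathrm{Der}(\Gamma,N)\to H^1(\Gamma,N)\to0\tag{9}$$
is exact, where $\nu\in N$ goes to the principal derivation $g\mapsto g\nu-\nu$.

**Step 1: derivations of $G$ are pairs of derivations agreeing on $D$.** That is, with the difference of restrictions as last map,
$$0\to\mathrm{Der}(G,N)\to\mathrm{Der}(H_{(1)},N)\oplus\mathrm{Der}(H_{(2)},N)\to\mathrm{Der}(D,N)\tag{10}$$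
is exact. Injectivity holds because the zero set of a derivation is a closed subgroup and $H_{(1)},H_{(2)}$ generate $G$ topologically. Let $d_1,d_2$ agree on $D$. Each takes finitely many values, and all these values generate a finite $G$-submodule $N_1\subset N$, as orbits are finite and $N$ is $p$-primary. The homomorphisms $h\mapsto(d_j(h),h)$ from $H_{(j)}$ to the pro-$p$ group $N_1\rtimes G$ agree on $D$, so they extend to $G\to N_1\rtimes G$. The composite with the projection to $G$ is the identity on $H_{(1)},H_{(2)}$, hence the identity. The first component is the required derivation.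

**Step 2: the last map in (10) is onto for injective $N$.** Let $N$ be injective in the category of discrete $p$-primary $G$-modules. Let $C(G,N)$ be the module of locally constant functions with action $(gf)(x)=f(xg)$. The embedding $N\to C(G,N)$, $\nu\mapsto(x\mapsto x\nu)$, is $G$-equivariant, so $N$ is a direct summand of $C(G,N)$. A continuous section $s$ of $G\to G/\Gamma$ lets us write $x=s(y)\gamma$ uniquely, so $C(G,N)\cong C(\Gamma,C(G/\Gamma,N))$ as $\Gamma$-modules: the restriction to $\Gamma$ is coinduced. Therefore $H^i(\Gamma,N)=0$ for $i\ge1$, and by (9) $\mathrm{Der}(\Gamma,N)=N/N^\Gamma$. In particular $\mathrm{Der}(H_{(1)},N)=N/N^{H_{(1)}}\to N/N^D=\mathrm{Der}(D,N)$ is already onto.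

**Step 3: the long exact sequence.** Let $N\to I^\bullet$ be an injective resolution of an arbitrary $N$. By Step 2, $(I^\bullet)^\Gamma$ computes $H^*(\Gamma,N)$, and $0\to(I^\bullet)^\Gamma\to I^\bullet\to\mathrm{Der}(\Gamma,I^\bullet)\to0$ is exact. Since $H^i(I^\bullet)=0$ for $i\ge1$, we get $H^i(\mathrm{Der}(\Gamma,I^\bullet))=H^{i+1}(\Gamma,N)$ for $i\ge1$; and $H^0=\mathrm{Der}(\Gamma,N)$ as $\mathrm{Der}(\Gamma,-)$ is left exact. Apply (10) to $I^\bullet$; by Step 2 this is a short exact sequence of complexes. Its long exact sequence is natural in $N$: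
$$0\to\mathrm{Der}(G,N)\to\bigoplus_j\mathrm{Der}(H_{(j)},N)\to\mathrm{Der}(D,N)\xrightarrow{\ \delta\ }H^2(G,N)\to\bigoplus_jH^2(H_{(j)},N)\to H^2(D,N)\to\cdots\tag{11}$$
If $N$ is a module over $W$ (or $k$), with $G$ acting linearly, naturality makes all maps linear.

**Step 4: $G$ satisfies (Fin).** For $N=k$ all terms of (11) involving $H_{(j)}$ and $D$ are finite dimensional over $k$, by (5) and $D\cong\mathbb Z_p$. Hence all $H^i(G,k)$ are finite dimensional. As $G$ is pro-$p$, **$G$ satisfies (Fin)** by Section 7.

**Step 5: pass to coefficients f.g. over $W$.** Let $Y\in\mathcal F_W(G)$. For $N=Y/p^nY$ all terms of (11) have finite length over $W$, so exactness is preserved by $\varprojlim_n$. Moreover $\varprojlim_n\mathrm{Der}(\Gamma,Y/p^n)=\mathrm{Der}(\Gamma,Y)$, and $H^2(G,Y)=\varprojlim H^2(G,Y/p^nY)$ by (1). Finally $\mathrm{Der}(D,Y)\cong Y$ by $d\mapsto d(u)$: for $\nu\in Y/p^n$ generating the finite $D$-submodule $N_1$, the homomorphism $D\to N_1\rtimes D$ with $u\mapsto(\nu,u)$ exists and is unique because $D$ is free pro-$p$ on $u$; then pass to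 the limit. So, naturally in $Y\in\mathcal F_W(G)$,
$$\mathrm{Der}(H_{(1)},Y)\oplus\mathrm{Der}(H_{(2)},Y)\xrightarrow{\ d_1(u)-d_2(u)\ }Y\xrightarrow{\ \delta\ }H^2(G,Y)\quad\text{is exact.}\tag{12}$$

**The route of Theorem A is closed for $G$.** One might want to repeat Section 9, with part (ii) of Lemma 2 and torsion $H^1(G,B)$. But $H^1(G,B)$ need not be torsion. Let $B=\mathfrak{sl}_2(W)$, with $G$ acting through the fold map and conjugation, and $y=\log u\ne0$, which is fixed by $u$. Put $d_1(h)=hy-y$ on $H_{(1)}$ and $d_2=0$ on $H_{(2)}$. They agree on $D$, so by (10) modulo each $p^n$, and the limit, they define $d\in\mathrm{Der}(G,B)$. Suppose $p^cd$ is principal, given by $z\in B$. Then $z$ is fixed by $H_{(2)}$, so it commutes with every $\exp x$, $x\in L$; taking $\log$, it commutes with $L$, hence with $\mathfrak{sl}_2(\mathbb K)$. A traceless matrix that commutes with $\mathfrak{sl}_2(\mathbb K)$ is $0$, so $z=0$ and $p^cd_1=0$. Then $y$ is fixed by $H$, and by the same argument $y=0$, a contradiction. So we use part (i) of Lemma 2 instead, and apply Lemma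 3 only to the two factors, where it is available.

## 11. Proof of Theorem B

$G$ satisfies (Fin) by Section 10. Let $m=1$ and
$$\xi=p\,\delta(1)\in pH^2(G,W),$$
where $\delta:W\to H^2(G,W)$ is the map of (12) for $Y=W$ with trivial action. Suppose $U(G,k\oplus k[1])$ is represented by a strictly perfect complex.

**Step 1: turn $i_*\xi=0$ into an equation in a module.** Lemma 2(i) gives $Y=E_1\in\mathcal F_W(G)$ and an injection $i:W\to Y$ in $\mathcal F_W(G)$ with $i_*\xi=0$. By naturality of $\delta$,
$$0=i_*\xi=\delta(p\,i(1))\in H^2(G,Y).$$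
By (12), $p\,i(1)=d_1(u)-d_2(u)$ with $d_j\in\mathrm{Der}(H_{(j)},Y)$.

**Step 2: show that the right side lies, up to a power of $p$, in $(u-1)Y$.** By Lemma 3(2), applied to $H_{(1)}$ and $H_{(2)}$, the classes of $d_1$ and $d_2$ in $H^1$ are torsion. So there is $c$ such that $p^cd_1$ and $p^cd_2$ are principal, say $p^cd_j(h)=hy_j-y_j$ for $h\in H_{(j)}$. Then $p^cd_j(u)=(u-1)y_j$, hence
$$p^{c+1}i(1)\in(u-1)Y.\tag{13}$$

**Step 3: separate $i(1)$ from $(u-1)Y$ by a functional.** Since $i$ is injective and $\mathbb K$ is flat over $W$, $i(1)\ne0$ in $Y_{\mathbb K}$. The group $G$ acts trivially on the line $\mathbb K\,i(1)$. By Lemma 3(1), for $H_{(1)}$, this line has an $H_{(1)}$-stable complement in $Y_{\mathbb K}$. So there is an $H_{(1)}$-equivariant map $r:Y_{\mathbb K}\to\mathbb K$, with trivial action on $\mathbb K$, such that $r(i(1))=1$. As $u\in H_{(1)}$, we have $r((u-1)y)=0$ for all $y\in Y$. By (13),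
$$p^{c+1}=r\big(p^{c+1}i(1)\big)=0\quad\text{in }\mathbb K,$$
a contradiction, since $\mathrm{char}\,\mathbb K=0$. $\square$
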